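# Retractions into spaces of functionals: why $[0,\omega_1]$ is not an absolute $F$-valued retract for weight-preserving $F$

## 1. Functionals on $C(X)$, functional functors, and $F$-valued retracts

Throughout, *compact* means non-empty compact Hausdorff. We write $w$ for weight and $d$ for density, and $I=[0,1]$. For a compact space $X$, $C(X)$ is the Banach space of continuous real-valued functions on $X$ with $\|\varphi\|=\sup_{x\in X}|\varphi(x)|$, and $c_X\in C(X)$ is the constant function with value $c$. $\mathbf{Comp}$ is the category of compact spaces and continuous maps.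

**Definition 1 (all functionals).** For compact $X$ let $\overline VX=\mathbb R^{C(X)}$ be the set of *all* functions $\mu:C(X)\to\mathbb R$, with the product topology. No linearity, continuity or regularity is required. For a continuous $f:X\to Y$, the map $\overline Vf:\overline VX\to\overline VY$ is $\overline Vf(\mu)(\psi)=\mu(\psi\circ f)$ for $\psi\in C(Y)$. A point $x\in X$ gives the Dirac functional $\delta_X(x)$, $\delta_X(x)(\varphi)=\varphi(x)$, and $\delta_X:X\to\overline VX$ is an embedding.

*Example.* If $X=\{a,b\}$ then $C(X)=\mathbb R^2$ and $\overline VX$ consists of all functions $\mathbb R^2\to\mathbb R$: the two coordinate projections are the Dirac functionals, but $\max$, $\min$, and any discontinuous function belong to $\overline VX$ too. By the definition of the product topology, a map $r$ from a space $Y$ to $\overline VX$ is continuous exactly when $y\mapsto r(y)(\varphi)$ is continuous on $Y$ for each $\varphi\in C(X)$. We use this constantly. Note also that $\overline Vf(\delta_X(x))=\delta_Y(f(x))$, because both sides send $\psi$ to $\psi(f(x))$.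

**Definition 2 (functional functor).** A subfunctor $F\subset\overline V$ assigns to each compact $X$ a compact subspace $FX\subset\overline VX$ with $\delta_X(X)\subset FX$, such that $\overline Vf(FX)\subset FY$ for every continuous $f:X\to Y$. We put $Ff=\overline Vf|FX$.

*Example.* The smallest one is $FX=\delta_X(X)$, which is the identity functor up to the identification of $X$ with $\delta_X(X)$. A large one is
$$WX=\{\mu\in\overline VX:\ \mu(\varphi)\in[\min\varphi,\max\varphi]\text{ for all }\varphi\in C(X)\}=\prod_{\varphi\in C(X)}[\min\varphi,\max\varphi].$$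
It is compact by Tychonoff's theorem, it contains $\delta_X(X)$, and for $\mu\in WX$ and $f:X\to Y$ we have $\mu(\psi\circ f)\in[\min\psi\circ f,\max\psi\circ f]\subset[\min\psi,\max\psi]$. So $W$ is a subfunctor of $\overline V$.

**Definition 3 ($k$-Lipschitz functionals).** For a real $k\ge1$,
$$\mathrm{Lip}_kX=\{\mu\in\overline VX:\ \mu(c_X)=c\ \text{ for all }c\in\mathbb R,\ \ |\mu(\varphi)-\mu(\psi)|\le k\|\varphi-\psi\|\ \text{ for all }\varphi,\psi\in C(X)\}.$$

This is a subfunctor. The conditions are closed, and $\mu(0_X)=0$ gives $|\mu(\varphi)|\le k\|\varphi\|$, so $\mathrm{Lip}_kX$ is a closed subset of $\prod_\varphi[-k\|\varphi\|,k\|\varphi\|]$ and hence compact. It contains the Dirac functionals. Finally, $\overline Vf$ preserves the conditions because $\|\psi_1\circ f-\psi_2\circ f\|\le\|\psi_1-\psi_2\|$ and $c_Y\circ f=c_X$.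

*Example.* For three distinct points $a,b,c\in X$ let $\mu(\varphi)=\varphi(a)+\varphi(b)-\varphi(c)$. Then $\mu\in\mathrm{Lip}_3X$. If $\varphi(a)=\varphi(b)=1$, $\varphi(c)=-1$ and $\|\varphi\|=1$, then $\mu(\varphi)-\mu(0_X)=3$, so $\mu\notin\mathrm{Lip}_kX$ for $k<3$. Observe that $\mu$ is not monotone: raising $\varphi$ near $c$ only lowers $\mu(\varphi)$. This will matter.

**Definition 4 (weight-preserving).** A functor $F:\mathbf{Comp}\to\mathbf{Comp}$ is weight-preserving if $w(FX)=w(X)$ for every infinite compact $X$.

*Example.* The identity functor is weight-preserving. The functor $W$ is not: for $X=[0,\omega]$ there are $2^\omega$ non-constant functions in $C(X)$, so $WX$ contains a copy of $I^{2^\omega}$, whose weight is $2^\omega>\omega=w(X)$.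

**Definition 5 (absolute $F$-valued retract).** A compact $X$ is an absolute $F$-valued retract if for each embedding $X\subset Y$ into a compact space $Y$ there is a continuous map $r:Y\to FX$ with $r(x)=\delta_X(x)$ for all $x\in X$.

*Example.* For $F$ the identity functor, $r$ is a retraction of $Y$ onto $X$. The interval $I$ has this property by Tietze's theorem. The two-point space $\{0,1\}$ does not: it embeds in the connected space $I$, which cannot be retracted onto it. With $\mathrm{Lip}_1$ in place of the identity this obstruction disappears, since $r(y)=(1-y)\delta(0)+y\,\delta(1)$ is a continuous map $I\to\mathrm{Lip}_1\{0,1\}$ that extends $\delta$.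

It helps to read Definition 5 through the evaluations: $u(\varphi)(y)=r(y)(\varphi)$ defines a continuous extension $u(\varphi)\in C(Y)$ of each $\varphi\in C(X)$. So $r$ is a simultaneous choice of extensions, and $F$ says how the choice may depend on $\varphi$. For $\mathrm{Lip}_k$: constants extend to constants, and $\|u(\varphi)-u(\psi)\|\le k\|\varphi-\psi\|$.

We use the following textbook facts.

* A compact space is metrizable iff its weight is at most $\omega$, and $C(K)$ is separable for $K$ compact metrizable.
* For infinite compact $X$, $C(X)$ has a dense subset of cardinality $w(X)$.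
* A compact $X$ with $w(X)\le\tau$, $\tau$ infinite, embeds in $I^\tau$.
* Hewitt–Marczewski–Pondiczery: for infinite $\lambda$, if $\tau\le2^\lambda$ then $d(I^\tau)\le\lambda$.
* Every cube $I^\tau$ is ccc, that is, has no uncountable family of pairwise disjoint non-empty open sets.
* Tietze's theorem; and Dugundji's theorem, in this form: if $X$ is a closed subset of $I^\omega$, there is a linear positive operator $v:C(X)\to C(I^\omega)$ with $v(\varphi)|X=\varphi$ and $v(1_X)=1$.
* For an infinite cardinal $\lambda$, the successor $\lambda^+$ is a regular cardinal: the supremum of at most $\lambda$ ordinals below $\lambda^+$ is below $\lambda^+$.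

## 2. One weight-preserving functor for all compact spaces?

The problem, from Taras Banakh and Taras Radul, "$F$-Dugundji spaces, $F$-Milutin spaces and absolute $F$-valued retracts", arXiv:1401.2319 (2014), is this. *Can each compact space be an absolute $F$-valued retract for some weight-preserving subfunctor $F\subset\overline V$? Is it true for the functor $\mathrm{Lip}_3$?*

There is a tension in it. A large $FX$ makes it easy to find $r$; weight preservation forbids $FX$ to be large. We shall see that the answer to both parts is **no**, and that a single space, $[0,\omega_1]$, is a counterexample to both. The results are as follows.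

**Theorem 6.** For a subfunctor $F\subset\overline V$ the following are equivalent:

1. $F$ is weight-preserving;
2. $FZ$ is metrizable for every metrizable compact $Z$;
3. for all $M,\varepsilon>0$ there is $\delta>0$ such that for every compact $X$, every $\mu\in FX$ and all $\varphi,\psi\in C(X)$ with $\|\varphi\|,\|\psi\|\le M$ and $\|\varphi-\psi\|\le\delta$ we have $|\mu(\varphi)-\mu(\psi)|\le\varepsilon$.

In particular every $\mathrm{Lip}_k$ is weight-preserving.

**Theorem 7.** Let $\lambda$ be an infinite cardinal and $X$ a compact space with $w(X)\le2^\lambda$ such that $C(X)$ contains a strictly monotone (in the pointwise order) transfinite sequence of length $\lambda^+$. Then $X$ is not an absolute $F$-valued retract for any subfunctor $F\subset\overline V$ satisfying conditions 1–3 of Theorem 6.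

**Corollary 8.** The space $[0,\omega_1]$ is not an absolute $F$-valued retract for any weight-preserving subfunctor $F\subset\overline V$. In particular it is not an absolute $\mathrm{Lip}_3$-valued retract, nor an absolute $\mathrm{Lip}_k$-valued retract for any real $k\ge1$.

So no weight-preserving $F$ serves all compact spaces, and $\mathrm{Lip}_3$ does not either.

## 3. Spaces that are absolute $F$-valued retracts

We first look at cases where $r$ exists.

*Finite spaces by hand.* Let $X=\{x_1,\dots,x_m\}\subset Y$. By Tietze there are $u_i\in C(Y,[0,1])$ with $u_i(x_j)=1$ if $i=j$ and $0$ otherwise. Put $h_i=u_i/\max(1,\sum_ju_j)$, then add the non-negative function $1-\sum_jh_j$ to $h_1$. The new $h_i$ are non-negative with sum $1$. At each point $x_j$ we have $\sum_iu_i=1$, so nothing changed there. Then $r(y)=\sum_ih_i(y)\,\delta_X(x_i)$ is a continuous map $Y\to\mathrm{Lip}_1X$ that extends $\delta_X$. For metrizable $X$, Dugundji's operator does the same job.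

**Proposition 9.** Every metrizable compact space is an absolute $\mathrm{Lip}_1$-valued retract.

**Proof.** Let $X\subset Y$ with $X$ metrizable. Identify $X$ with a closed subset of $I^\omega$ and extend the inclusion $X\to I^\omega$, coordinate by coordinate with Tietze, to a continuous $g:Y\to I^\omega$. Let $v:C(X)\to C(I^\omega)$ be a Dugundji operator and put $r(y)(\varphi)=v(\varphi)(g(y))$. For fixed $\varphi$ this is continuous in $y$, so $r$ is continuous. Since $v$ is linear with $v(1)=1$, we get $r(y)(c_X)=c$. Since $v$ is also positive, $-\|\varphi\|\le v(\varphi)\le\|\varphi\|$, so $v$ has norm $1$ and $r(y)\in\mathrm{Lip}_1X$. For $x\in X$, $r(x)(\varphi)=v(\varphi)(x)=\varphi(x)$. $\square$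

A counterexample therefore has weight at least $\omega_1$, and the weight of $[0,\omega_1]$ in Corollary 8 is the least possible.

**Proposition 10.** Every compact space is an absolute $W$-valued retract, for the functor $W$ of the example after Definition 2.

**Proof.** Let $X\subset Y$. For each $\varphi\in C(X)$ separately choose a Tietze extension $u(\varphi)\in C(Y)$ with values in $[\min\varphi,\max\varphi]$, and put $r(y)(\varphi)=u(\varphi)(y)$. Then $r:Y\to WX$ is continuous and extends $\delta_X$. $\square$

So weight preservation cannot be dropped from the question. Proposition 10 also shows what an obstruction must use: some relation between the extensions of different functions.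

The first non-metrizable spaces one tries are the one-point compactifications $A(\kappa)=\kappa\cup\{\infty\}$ of infinite discrete spaces $\kappa$. For $\kappa>\omega$ they are not ccc, because of the isolated points. They show that the number $3$ in the problem is a threshold.

**Proposition 11.** (i) If $X$ is an absolute $\mathrm{Lip}_k$-valued retract with $k<3$, then $X$ is ccc. (ii) For every infinite discrete $\kappa$, $A(\kappa)$ is an absolute $\mathrm{Lip}_3$-valued retract.

**Proof of (i).** Let $X$ be an absolute $\mathrm{Lip}_k$-valued retract that is not ccc; we show $k\ge3$. The plan is to find a functional that must see two disjointly supported bumps at once. Let $\{V_s\}_{s\in S}$ be an uncountable family of disjoint non-empty open sets in $X$. Pick $x_s\in V_s$ and $\varphi_s\in C(X,[0,1])$ with $\varphi_s(x_s)=1$ and $\varphi_s=0$ off $V_s$. Embed $X$ in a cube $Y=I^\tau$ and let $r:Y\to\mathrm{Lip}_kX$ be continuous and extend $\delta_X$. For $\varepsilon>0$ the set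
$$U_s=\{y\in Y:\ r(y)(2\varphi_s)>2-\varepsilon,\ \ r(y)(1-2\varphi_s)<-1+\varepsilon\}$$
is open, and it contains $x_s$ because $2\varphi_s(x_s)=2$ and $1-2\varphi_s(x_s)=-1$. As $Y$ is ccc, the non-empty open sets $U_s$ cannot be pairwise disjoint, so there are $s\ne t$ and $y\in U_s\cap U_t$. The difference $2\varphi_s-(1-2\varphi_t)=2\varphi_s+2\varphi_t-1$ equals $2\varphi_s-1\in[-1,1]$ on $V_s$, equals $2\varphi_t-1\in[-1,1]$ on $V_t$, and equals $-1$ elsewhere. So its norm is at most $1$, and
$$k\ \ge\ r(y)(2\varphi_s)-r(y)(1-2\varphi_t)\ >\ (2-\varepsilon)-(-1+\varepsilon)=3-2\varepsilon .$$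
Let $\varepsilon\to0$.

**Proof of (ii).** Let $X=A(\kappa)\subset Y$. By Tietze choose, for $\alpha\in\kappa$, $h_\alpha\in C(Y,[0,1])$ with $h_\alpha|X=1_{\{\alpha\}}$. For $\varphi\in C(X)$ put $c=\varphi(\infty)$ and, with $t^+=\max(t,0)$, $t^-=\max(-t,0)$,
$$p_\varphi(y)=\sup_\alpha\bigl(c+(\varphi(\alpha)-c)^+h_\alpha(y)\bigr),\qquad q_\varphi(y)=\inf_\alpha\bigl(c-(\varphi(\alpha)-c)^-h_\alpha(y)\bigr),$$
$$r(y)(\varphi)=p_\varphi(y)+q_\varphi(y)-c .$$

*Lipschitz in $\varphi$.* Fix $y$ and write $h=h_\alpha(y)\in[0,1]$. Then $c+(\varphi(\alpha)-c)^+h=\max\bigl(c,(1-h)c+h\varphi(\alpha)\bigr)$ and $c-(\varphi(\alpha)-c)^-h=\min\bigl(c,(1-h)c+h\varphi(\alpha)\bigr)$. Each is a maximum or minimum of two convex combinations of values of $\varphi$, so it is $1$-Lipschitz in $\varphi$. Suprema and infima of $1$-Lipschitz functions are $1$-Lipschitz when finite, so $p_\varphi(y)$, $q_\varphi(y)$ and $c$ are $1$-Lipschitz in $\varphi$, and $r(y)$ is $3$-Lipschitz. If $\varphi$ is constant with value $c$, then $p_\varphi=q_\varphi=c$ and $r(y)(\varphi)=c$.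

*Continuity in $y$.* Let $\eta>0$. By continuity of $\varphi$ at $\infty$, only finitely many $\alpha$ satisfy $|\varphi(\alpha)-c|\ge\eta$. All other terms in the supremum lie in $[c,c+\eta]$. Every term is at least $c$, so $p_\varphi$ is within $\eta$ of the maximum of $c$ and finitely many continuous functions. So $p_\varphi$ is a uniform limit of continuous functions, and so is $q_\varphi$ by symmetry. Hence $r:Y\to\mathrm{Lip}_3X$ is continuous.

*Extension.* At $y=\alpha\in\kappa$ we have $h_\alpha(y)=1$ and $h_\beta(y)=0$ for $\beta\ne\alpha$, so $r(y)(\varphi)=c+(\varphi(\alpha)-c)^+-(\varphi(\alpha)-c)^-=\varphi(\alpha)$. At $y=\infty$ all $h_\alpha$ vanish and $r(y)(\varphi)=c+c-c=\varphi(\infty)$. $\square$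

So disjoint open sets give no obstruction to $\mathrm{Lip}_3$. To decide the question we need another kind of family of functions, and, for the general $F$, a usable form of weight preservation. We start with the latter.

## 4. Weight preservation as uniform continuity

Theorem 6 turns a condition on weights into a modulus of continuity that holds for all functionals in all $FX$ at once.

**Step 1: from condition 1 to condition 2.** This step deals with finite $Z$; for infinite metrizable compact $Z$, $w(FZ)=w(Z)=\omega$ and $FZ$ is metrizable. Let $Z$ be finite and $Z'=Z\times(\omega+1)$, an infinite metrizable compact space. With $i(z)=(z,0)$ and $\rho(z,n)=z$ we have $\rho i=\mathrm{id}_Z$, so $F\rho\circ Fi=\mathrm{id}_{FZ}$. Thus $Fi$ is a continuous injection of the compact space $FZ$ into the metrizable space $FZ'$, that is, an embedding, and $FZ$ is metrizable.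

**Step 2: from condition 2 to condition 3.** The purpose is to collect countably many failures of uniform continuity in one metrizable space $Z$, and to show that $FZ$ is then too large. Suppose condition 3 fails for some $M,\varepsilon$. Then for each $n\ge1$ there are a compact $X_n$, a functional $\mu_n\in FX_n$, and continuous $\varphi_n,\psi_n:X_n\to[-M,M]$ with
$$\|\varphi_n-\psi_n\|\le\tfrac1n,\qquad|\mu_n(\varphi_n)-\mu_n(\psi_n)|>\varepsilon .$$
Let $\mathbb N=\{1,2,\dots\}$, let $\mathbb N\cup\{\infty\}$ be its one-point compactification, and put
$$Z=\{(s,t,n): n\in\mathbb N,\ s,t\in[-M,M],\ |s-t|\le\tfrac1n\}\cup\{(s,s,\infty):s\in[-M,M]\}\subset[-M,M]^2\times(\mathbb N\cup\{\infty\}).$$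
The set $Z$ is closed: if points $(s_j,t_j,n_j)\in Z$ converge to a point with third coordinate $\infty$, then $|s_j-t_j|\to0$, so the limit has the form $(s,s,\infty)$; at finite third coordinate closedness is clear. So $Z$ is compact metrizable.

For $S\subset\mathbb N$ define $\Phi_S:Z\to\mathbb R$ by $\Phi_S(s,t,n)=t$ if $n\in S$, and $\Phi_S(s,t,n)=s$ if $n\notin S$ (including $n=\infty$). It is continuous: at points with $n<\infty$ because each layer is open in $Z$, and at $(s,s,\infty)$ because any nearby point $(s',t',n)$ has both $s'$ and $t'$ near $s$.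

Define $e_n:X_n\to Z$ by $e_n(x)=(\varphi_n(x),\psi_n(x),n)$ and let $\nu_n=\overline Ve_n(\mu_n)$. By functoriality $\nu_n\in FZ$. Since $\Phi_S\circ e_n$ is $\psi_n$ if $n\in S$ and $\varphi_n$ if $n\notin S$,
$$\nu_n(\Phi_S)=\mu_n(\Phi_S\circ e_n)=\begin{cases}\mu_n(\psi_n),&n\in S,\\ \mu_n(\varphi_n),&n\notin S.\end{cases}$$
The evaluation $\mathrm{ev}_S:FZ\to\mathbb R$, $\nu\mapsto\nu(\Phi_S)$, is continuous. If $S\ne T$, take $n$ in exactly one of $S,T$; then
$$\|\mathrm{ev}_S-\mathrm{ev}_T\|_{C(FZ)}\ge|\nu_n(\Phi_S)-\nu_n(\Phi_T)|=|\mu_n(\varphi_n)-\mu_n(\psi_n)|>\varepsilon .$$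
So $C(FZ)$ contains $2^\omega$ functions at mutual distance greater than $\varepsilon$ and is not separable. Hence $FZ$ is not metrizable, against condition 2.

**Step 3: from condition 3 to condition 1.** Here we show that a functional is determined by few of its values. Let $X$ be infinite compact and $E\subset C(X)$ dense with $|E|=w(X)$. Condition 3, applied with $M=\|\varphi\|+1$, shows that each $\mu\in FX$ is norm-continuous at each $\varphi$, so $\mu$ is determined by $\mu|E$. Thus the restriction map $FX\to\mathbb R^E$ is a continuous injection of a compact space, that is, an embedding, and $w(FX)\le w(\mathbb R^E)\le|E|=w(X)$. Conversely $w(FX)\ge w(X)$ because $\delta_X$ embeds $X$ in $FX$.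

**Step 4: the functors $\mathrm{Lip}_k$.** They satisfy condition 3 with $\delta=\varepsilon/k$, so they are weight-preserving. This proves Theorem 6. $\square$

## 5. Decreasing $\omega_1$-sequences and monotone functionals

Let $X=[0,\omega_1]$. The sets $(\xi,\omega_1]=[\xi+1,\omega_1]$, $\xi<\omega_1$, are clopen, so the functions
$$e_\xi=1_{(\xi,\omega_1]}\in C(X),\qquad \xi<\omega_1,$$
are continuous. For $\xi<\zeta$ we have $e_\xi\ge e_\zeta$, and $\|e_\xi-e_\zeta\|=1$, since $e_\xi(\zeta)=1$ and $e_\zeta(\zeta)=0$. In particular the sequence is strictly decreasing.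

Embed $X$ in $Y=I^{2^\omega}$, which is possible because $w(X)=\omega_1\le2^\omega$. The cube $Y$ has a countable dense subset $D$. Suppose $r:Y\to FX$ is continuous and extends $\delta_X$. A sensible first attempt is to look for $\xi<\zeta$ such that $r(y)(e_\xi)$ and $r(y)(e_\zeta)$ agree for all $y\in D$. By continuity they would then agree for all $y\in Y$, in particular for $y=x\in X$, and we would get $e_\xi=e_\zeta$, a contradiction.

This works if every $r(y)$ is *monotone*, that is, $\varphi\le\psi$ implies $r(y)(\varphi)\le r(y)(\psi)$. For each $y\in D$ the function $\xi\mapsto r(y)(e_\xi)$ is then nonincreasing on $\omega_1$. A nonincreasing real function $s$ on $\omega_1$ is eventually constant: for each rational $q$ such that some value is $<q$, let $\gamma_q$ be the least $\gamma$ with $s(\gamma)<q$, and let $\gamma^*<\omega_1$ be the supremum of these countably many ordinals. If $\gamma>\gamma^*$ and $s(\gamma)<q<s(\gamma^*)$ with $q$ rational, then $\gamma_q\le\gamma^*$ gives $s(\gamma^*)\le s(\gamma_q)<q$, which is absurd. So $s$ is constant from $\gamma^*$ on. Taking the supremum of the thresholds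 over the countably many $y\in D$, we find $\xi<\zeta$ that work for all $y\in D$.

The attempt stops exactly at monotonicity. Functionals in $\mathrm{Lip}_k$ need not be monotone, and then the sequence $(\mu(e_\xi))_{\xi<\omega_1}$ can be *any* $0$–$1$ sequence, already for $\mu\in\mathrm{Lip}_1X$. To see this, let $a_\xi\in\{0,1\}$ be arbitrary, let $A\subset C(X)$ consist of all $e_\xi$ and all constants, and put $g(e_\xi)=a_\xi$, $g(c_X)=c$. Then $|g(e_\xi)-g(e_\zeta)|\le1=\|e_\xi-e_\zeta\|$ for $\xi\neq\zeta$. Since $e_\xi$ takes both values $0$ and $1$, also $|a_\xi-c|\le\max(|c|,|1-c|)=\|e_\xi-c_X\|$. So $g$ is $1$-Lipschitz on $A$. Put $\mu(\varphi)=\inf_{a\in A}\bigl(g(a)+\|\varphi-a\|\bigr)$. Fixing $a_0\in A$, we have $g(a)+\|\varphi-a\|\ge g(a_0)-\|a-a_0\|+\|\varphi-a\|\ge g(a_0)-\|\varphi-a_0\|$, so the infimum is finite, and for $\varphi=a_0$ it equals $g(a_0)$. An infimum of $1$-Lipschitz functions is $1$-Lipschitz. Hence $\mu\in\mathrm{Lip}_1X$ and $\mu(e_\xi)=a_\xi$.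

Now take an injection $\xi\mapsto(a^m_\xi)_{m\in\omega}$ of $\omega_1$ into $\{0,1\}^\omega$. It gives countably many functionals $\mu_m\in\mathrm{Lip}_1X$ such that for *every* pair $\xi\neq\zeta$ some $m$ has $|\mu_m(e_\xi)-\mu_m(e_\zeta)|=1$. So no counting argument about the values of countably many Lipschitz functionals on the $e_\xi$ themselves can produce the pair that we want. Other test functions are needed.

## 6. Averages over $n$-tuples: interlacing and separation

The Lipschitz condition only speaks about functions that are close, and the $e_\xi$ are all at distance $1$. We therefore make test functions out of them such that some pairs are very close and other pairs remain far. Averages do this.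

For an infinite cardinal $\lambda$ write $\kappa=\lambda^+$, and let $[\kappa]^n$ be the set of increasing $n$-tuples $\alpha=(\alpha_1<\dots<\alpha_n)$ of ordinals $<\kappa$. Call the pair $(\alpha,\beta)$ *interlaced* if $\alpha_1<\beta_1<\alpha_2<\beta_2<\dots<\alpha_n<\beta_n$, and *separated* if $\alpha_n<\beta_1$. Let $X$ be as in Theorem 7.

**Step 1: normalizing the monotone sequence.** The aim is a decreasing sequence of functions into $[0,1]$ at a uniform mutual distance. Let $(e_\xi)_{\xi<\kappa}$ be strictly monotone in $C(X)$. Replacing $e_\xi$ by $-e_\xi$ if necessary, we may assume that it is strictly decreasing. Each $\min e_\xi$ is a real number and $\kappa$ is regular and uncountable, so some $m\in\mathbb N$ satisfies $\min e_\xi\ge-m$ for cofinally many $\xi$. Since every $e_\xi$ lies above some later $e_\zeta$ with $\min e_\zeta\ge-m$, the bound holds for all $\xi$. Also $e_\xi\le e_0$. So all $e_\xi$ take values in one bounded interval, and after a change $t\mapsto at+b$ with $a>0$ we may assume $e_\xi:X\to[0,1]$; strict decrease is kept.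

Each number $\|e_\xi-e_{\xi+1}\|$ is positive, so by regularity again there is $\theta>0$ (of the form $1/j$) with $\|e_\xi-e_{\xi+1}\|\ge\theta$ for $\kappa$ many $\xi$. If $\xi<\zeta$ are two such indices, then $\xi+1\le\zeta$, so $e_\xi-e_\zeta\ge e_\xi-e_{\xi+1}\ge0$ and $\|e_\xi-e_\zeta\|\ge\theta$. The set of these indices has order type $\kappa$. Re-indexing it by $\kappa$, we may assume
$$e_\xi\ge e_\zeta\quad\text{and}\quad\|e_\xi-e_\zeta\|\ge\theta\qquad\text{for all }\xi<\zeta<\kappa .\tag{1}$$
For $[0,\omega_1]$ and $e_\xi=1_{(\xi,\omega_1]}$ all this holds from the start with $\theta=1$.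

**Step 2: the two estimates.** For $\alpha\in[\kappa]^n$ put
$$g_\alpha=\frac1n\sum_{i=1}^ne_{\alpha_i}\in C(X,[0,1]).$$
We claim
$$\|g_\alpha-g_\beta\|\le\tfrac1n\quad\text{if }(\alpha,\beta)\text{ is interlaced},\tag{2}$$
$$\|g_\alpha-g_\beta\|\ge\theta\quad\text{if }(\alpha,\beta)\text{ is separated}.\tag{3}$$

For (2): from $\alpha_i<\beta_i$ we get $e_{\alpha_i}\ge e_{\beta_i}$ and so $g_\alpha\ge g_\beta$. From $\beta_i<\alpha_{i+1}$ we get $e_{\beta_i}\ge e_{\alpha_{i+1}}$ for $i<n$, and $e_{\beta_n}\ge0$, so $\sum_{i=1}^ne_{\beta_i}\ge\sum_{i=2}^ne_{\alpha_i}$. Hence $0\le g_\alpha-g_\beta\le\frac1ne_{\alpha_1}\le\frac1n$.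

For (3): all $\alpha_i\le\alpha_n<\beta_1\le\beta_j$, so $g_\alpha\ge e_{\alpha_n}$ and $g_\beta\le e_{\beta_1}$. Hence $g_\alpha-g_\beta\ge e_{\alpha_n}-e_{\beta_1}\ge0$, and the norm of the right side is at least $\theta$ by (1).

*Example.* For $X=[0,\omega_1]$ and $n=2$, $g_\alpha$ is the step function with value $0$ on $[0,\alpha_1]$, $\frac12$ on $(\alpha_1,\alpha_2]$ and $1$ on $(\alpha_2,\omega_1]$. If $\alpha_1<\beta_1<\alpha_2<\beta_2$, then $g_\alpha$ and $g_\beta$ differ by $\frac12$ on $(\alpha_1,\beta_1]$ and on $(\alpha_2,\beta_2]$ and agree elsewhere. If $\alpha_2<\beta_1$, they differ by $1$ on $(\alpha_2,\beta_1]$.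

For a functional $\mu\in\mathrm{Lip}_kX$, (2) says that $\alpha\mapsto\mu(g_\alpha)$ changes by at most $k/n$ between interlaced tuples. We want a separated pair for which the change is small. Chaining through interlaced pairs is useless for this. Any chain from $\alpha$ to a separated $\beta$ has at least $n\theta$ links, by (2), (3) and the triangle inequality, so the bound it gives, $k/n$ per link, adds up to at least $k\theta\ge\theta$. Instead of estimating every separated pair, we *choose* a good one. That is the content of the next lemma, and it has to make the choice for $\lambda$ many functionals at once.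

## 7. Iterated limits along $\lambda^+$

**Lemma 12.** Let $\lambda$ be an infinite cardinal, $\kappa=\lambda^+$, $n\ge1$, $\varepsilon\ge0$, $J$ a set with $|J|\le\lambda$, and $f_i:[\kappa]^n\to\mathbb R$ ($i\in J$) bounded functions such that
$$|f_i(\alpha)-f_i(\beta)|\le\varepsilon\quad\text{whenever}\quad\alpha_1<\beta_1<\alpha_2<\beta_2<\dots<\alpha_n<\beta_n .\tag{4}$$
Then there are $\alpha_1<\dots<\alpha_n<\beta_1<\dots<\beta_n<\kappa$ with $|f_i(\alpha)-f_i(\beta)|\le\varepsilon$ for all $i\in J$.

For $n=1$ there is nothing to prove: any $\alpha_1<\beta_1$ is both interlaced and separated. For $n\ge2$ the plan is to attach to each $f_i$ an interval $[a_i,b_i]$, where $a_i$ is an iterated lower limit and $b_i$ an iterated upper limit. Interlaced tuples show that the interval is short. The smallness of $J$ allows us to put all $f_i(\alpha)$ into their intervals simultaneously, with $\alpha$ as far out as we like.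

**Step 1: limits along $\kappa$.** This step defines $\limsup$ and $\liminf$ and records the two properties that we need. Let $h$ be a bounded real function on a final segment of $\kappa$. The function $s(\gamma)=\sup_{\xi>\gamma}h(\xi)$ is nonincreasing in $\gamma$. It is eventually constant, by the argument of Section 5: for each rational $q$ such that some value of $s$ is $<q$, let $\gamma_q$ be the least $\gamma$ with $s(\gamma)<q$. The supremum $\gamma^*$ of these countably many ordinals (together with the first element of the domain of $s$) is $<\kappa$. If $s(\gamma)<q<s(\gamma^*)$ for some $\gamma>\gamma^*$ and rational $q$, then $s(\gamma^*)\le s(\gamma_q)<q$, a contradiction. Call the eventual value $\limsup h$, and put $\liminf h=-\limsup(-h)$, which is the eventual value of $\inf_{\xi>\gamma}h(\xi)$. Clearly $\liminf h\le\limsup h$. Moreover: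

* (A) There is $\gamma(h)<\kappa$ with $\liminf h\le h(\xi)\le\limsup h$ for all $\xi>\gamma(h)$. Indeed, take $\gamma(h)$ so large that both the supremum and the infimum over $\xi>\gamma(h)$ have reached their eventual values.
* (B) For each $\eta>0$ the sets $\{\xi:h(\xi)>\limsup h-\eta\}$ and $\{\xi:h(\xi)<\liminf h+\eta\}$ are cofinal in $\kappa$. Indeed, $\sup_{\xi>\gamma}h(\xi)\ge\limsup h$ and $\inf_{\xi>\gamma}h(\xi)\le\liminf h$ for every $\gamma$.

Property (A) holds exactly, with no error term. This is where uncountable regularity of $\kappa$ is used; for sequences indexed by $\omega$ it fails, as $h(m)=1/m$ shows: here $\limsup h=0$, yet all values are positive.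

**Step 2: iterated limits of the $f_i$.** We remove the variables one by one, the last first. For $i\in J$ put $U_i^n=L_i^n=f_i$ and, for $j=n,n-1,\dots,1$,
$$U_i^{j-1}(\alpha_1,\dots,\alpha_{j-1})=\limsup_{\xi\to\kappa}U_i^j(\alpha_1,\dots,\alpha_{j-1},\xi),\qquad L_i^{j-1}(\alpha_1,\dots,\alpha_{j-1})=\liminf_{\xi\to\kappa}L_i^j(\alpha_1,\dots,\alpha_{j-1},\xi),$$
where $\xi$ runs over the final segment $\xi>\alpha_{j-1}$ (over all of $\kappa$ if $j=1$). All these functions are bounded by $\sup|f_i|$, and $L_i^j\le U_i^j$ by downward induction, since $\liminf L_i^j\le\liminf U_i^j\le\limsup U_i^j$. At the end we obtain numbers $a_i=L_i^0\le b_i=U_i^0$.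

**Step 3: $b_i-a_i\le\varepsilon$ for each $i\in J$.** Here hypothesis (4) is used. We build an interlaced pair in which $\alpha$ follows the lower limits and $\beta$ the upper ones. Fix $i$ and $\eta>0$. By (B), applied alternately, choose $\alpha_1<\beta_1<\alpha_2<\beta_2<\dots<\alpha_n<\beta_n$ such that for $j=1,\dots,n$
$$L_i^j(\alpha_1,\dots,\alpha_j)<L_i^{j-1}(\alpha_1,\dots,\alpha_{j-1})+\eta,\qquad U_i^j(\beta_1,\dots,\beta_j)>U_i^{j-1}(\beta_1,\dots,\beta_{j-1})-\eta .$$
This is possible because each new ordinal may be taken from a cofinal set and hence above all ordinals chosen before. The conditions on $\alpha_j$ involve only the earlier $\alpha$'s, and those on $\beta_j$ only the earlier $\beta$'s. Adding up, $f_i(\alpha)<a_i+n\eta$ and $f_i(\beta)>b_i-n\eta$. By (4),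
$$b_i-a_i<f_i(\beta)-f_i(\alpha)+2n\eta\le\varepsilon+2n\eta .$$
Let $\eta\to0$.

**Step 4: for each $\gamma<\kappa$ there is $\alpha\in[\kappa]^n$ with $\alpha_1>\gamma$ and $a_i\le f_i(\alpha)\le b_i$ for all $i\in J$.** Here $|J|\le\lambda$ is used. Suppose $\alpha_1<\dots<\alpha_{j-1}$ are chosen. For each $i\in J$, (A) gives an ordinal below $\kappa$ beyond which every $\xi$ satisfies
$$U_i^j(\alpha_1,\dots,\alpha_{j-1},\xi)\le U_i^{j-1}(\alpha_1,\dots,\alpha_{j-1}),\qquad L_i^j(\alpha_1,\dots,\alpha_{j-1},\xi)\ge L_i^{j-1}(\alpha_1,\dots,\alpha_{j-1}).$$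
The supremum of these at most $\lambda$ ordinals is below $\kappa$. So we can choose $\alpha_j>\max(\gamma,\alpha_{j-1})$ that satisfies both inequalities for all $i\in J$ simultaneously (for $j=1$ read $\alpha_1>\gamma$). After $n$ steps,
$$a_i=L_i^0\le L_i^1(\alpha_1)\le\dots\le L_i^n(\alpha)=f_i(\alpha)=U_i^n(\alpha)\le\dots\le U_i^1(\alpha_1)\le U_i^0=b_i .$$

**Step 5: the separated pair.** Apply Step 4 with $\gamma=0$ to get $\alpha$, and then with $\gamma=\alpha_n$ to get $\beta$. Then $\alpha_n<\beta_1$, and for every $i\in J$ both $f_i(\alpha)$ and $f_i(\beta)$ lie in $[a_i,b_i]$, whose length is at most $\varepsilon$ by Step 3. $\square$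

## 8. Density of $I^{2^\lambda}$ and the proof of Theorem 7 and Corollary 8

Let $X$ and $\lambda$ be as in Theorem 7 and $\kappa=\lambda^+$, with $(e_\xi)_{\xi<\kappa}$ normalized as in (1) and $g_\alpha$ as in Section 6. Suppose that $F\subset\overline V$ satisfies conditions 1–3 of Theorem 6 and that $X$ is an absolute $F$-valued retract.

**Step 1: a small dense set of functionals.** We replace the large space $Y$ by $\lambda$ many points. Since $w(X)\le2^\lambda$, we may embed $X$ in $Y=I^{2^\lambda}$. By Hewitt–Marczewski–Pondiczery there is a dense $D\subset Y$ with $|D|\le\lambda$. Let $r:Y\to FX$ be continuous with $r(x)=\delta_X(x)$ for $x\in X$.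

**Step 2: choosing $n$.** The aim is to make interlaced averages close enough for condition 3. Let $\delta>0$ be given by condition 3 for $M=1$ and $\varepsilon=\theta/2$, and choose a natural number $n\ge1/\delta$. For $y\in D$ put
$$f_y(\alpha)=r(y)(g_\alpha),\qquad\alpha\in[\kappa]^n .$$

**Step 3: the functions $f_y$ satisfy the hypotheses of Lemma 12 with $\varepsilon=\theta/2$.** First, boundedness. The functions $\frac jng_\alpha$, $0\le j\le n$, have norm at most $1$, and consecutive ones differ by at most $\frac1n\le\delta$ in norm. So $n$ applications of condition 3 give $|r(y)(g_\alpha)-r(y)(0_X)|\le n\varepsilon$, a bound independent of $\alpha$. Second, (4): if $(\alpha,\beta)$ is interlaced, then $\|g_\alpha-g_\beta\|\le\frac1n\le\delta$ by (2), so $|f_y(\alpha)-f_y(\beta)|\le\theta/2$ by condition 3. The index set $D$ has cardinality at most $\lambda$.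

**Step 4: from $D$ to $Y$ to $X$.** Lemma 12 gives $\alpha,\beta\in[\kappa]^n$ with $\alpha_n<\beta_1$ and
$$|r(y)(g_\alpha)-r(y)(g_\beta)|\le\tfrac\theta2\qquad\text{for all }y\in D .\tag{5}$$
The function $y\mapsto r(y)(g_\alpha)-r(y)(g_\beta)$ is continuous on $Y$, so the set of $y$ that satisfy the inequality in (5) is closed. It contains the dense set $D$, so it is all of $Y$. For $y=x\in X$ we have $r(x)=\delta_X(x)$, and (5) reads $|g_\alpha(x)-g_\beta(x)|\le\theta/2$. Hence $\|g_\alpha-g_\beta\|\le\theta/2<\theta$. But $(\alpha,\beta)$ is separated, so $\|g_\alpha-g_\beta\|\ge\theta$ by (3). This contradiction proves Theorem 7. $\square$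

Passing to the closure preserves only non-strict inequalities, so the bound in (5) must be a fixed number strictly below $\theta$; that is why condition 3 was applied with $\varepsilon=\theta/2$.

**Proof of Corollary 8.** Let $X=[0,\omega_1]$. Then $w(X)=\omega_1\le2^\omega$, and $e_\xi=1_{(\xi,\omega_1]}$, $\xi<\omega_1$, is a strictly decreasing sequence of length $\omega_1=\omega^+$ in $C(X)$. So Theorem 7 applies with $\lambda=\omega$ to every $F$ that satisfies the conditions of Theorem 6, that is, to every weight-preserving $F$. Each $\mathrm{Lip}_k$ is weight-preserving by Theorem 6. $\square$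

*The numbers for $\mathrm{Lip}_3$.* Here $\theta=1$. For tuples of length $n$, (2) gives $|f_y(\alpha)-f_y(\beta)|\le\frac3n$ for interlaced pairs, and each $f_y$ is bounded because $|r(y)(g_\alpha)|\le3\|g_\alpha\|\le3$. Lemma 12 with $\varepsilon=\frac3n$ and the passage to $Y$ give $\|g_\alpha-g_\beta\|\le\frac3n$ for some separated pair, while (3) says $\|g_\alpha-g_\beta\|\ge1$. For $n=3$ this is $1\le1$, no contradiction. For $n=4$ it is $1\le\frac34$, a contradiction. So quadruples suffice.

By Corollary 8 and Proposition 10 together, $W$ is not weight-preserving, as we saw directly after Definition 4.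

## 9. Ordinals and $\beta\omega\setminus\omega$

**Proposition 13.** (i) For an ordinal $\theta$ the following are equivalent: $[0,\theta]$ is an absolute $F$-valued retract for some weight-preserving $F\subset\overline V$; $\theta<\omega_1$; $[0,\theta]$ is an absolute $\mathrm{Lip}_1$-valued retract. (ii) $\beta\omega\setminus\omega$ is not an absolute $F$-valued retract for any weight-preserving $F\subset\overline V$.

**Step 1: the property passes to retracts.** This step lets us carry Corollary 8 to larger ordinals. Let $F\subset\overline V$ be a subfunctor, $X$ an absolute $F$-valued retract and $\rho:X\to A\subset X$ a retraction; we show that $A$ is an absolute $F$-valued retract. Let $A\subset Y$ with $Y$ compact, and let $T=Y\cup_AX$ be the adjunction space, that is, the disjoint sum of $Y$ and $X$ with the two copies of $A$ glued.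

The space $T$ is compact. To see that it is Hausdorff, we separate distinct points $p,q\in T$ by a continuous function on $T$, which is a pair of functions $u\in C(Y)$, $v\in C(X)$ that agree on $A$. If $p,q$ both come from $X$, take $v\in C(X)$ with $v(p)\ne v(q)$ and let $u$ be a Tietze extension of $v|A$; the case of two points from $Y$ is the same. If $p\in Y\setminus A$ and $q\in X\setminus A$, take $u\in C(Y)$ with $u(p)=1$ and $u|A=0$, and $v=0$. So $T$ is compact Hausdorff, and the natural maps of $X$ and $Y$ to $T$ are continuous injections of compact spaces, that is, embeddings.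

Take a continuous $r:T\to FX$ that extends $\delta_X$. Then $F\rho\circ r|Y:Y\to FA$ is continuous and sends $a\in A$ to $F\rho(\delta_X(a))=\delta_A(\rho(a))=\delta_A(a)$.

**Step 2: proof of (i).** If $\theta\ge\omega_1$, the set $[0,\omega_1]$ is clopen in $[0,\theta]$, and $x\mapsto\min(x,\omega_1)$ is the identity on it and constant on its complement. So this map is a continuous retraction of $[0,\theta]$ onto $[0,\omega_1]$. By Step 1 and Corollary 8, $[0,\theta]$ is not an absolute $F$-valued retract for any weight-preserving $F$. If $\theta<\omega_1$, then $[0,\theta]$ is a compact space with a countable base, hence metrizable, and Proposition 9 shows that it is an absolute $\mathrm{Lip}_1$-valued retract. Since $\mathrm{Lip}_1$ is weight-preserving by Theorem 6, the three conditions are equivalent.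

**Step 3: proof of (ii).** We need a strictly monotone $\omega_1$-sequence in $C(\beta\omega\setminus\omega)$. For $A,B\subset\omega$ write $A\subset^*B$ if $A\setminus B$ is finite. We construct sets $A_\eta\subset\omega$, $\eta<\omega_1$, with infinite complements, such that for $\xi<\eta$ we have $A_\xi\subset^*A_\eta$ and $A_\eta\setminus A_\xi$ is infinite. Let $A_0=\emptyset$. Given $A_\eta$, let $A_{\eta+1}$ be $A_\eta$ together with an infinite subset of $\omega\setminus A_\eta$ whose complement in $\omega\setminus A_\eta$ is infinite. For a countable limit $\eta$ choose $\xi_0<\xi_1<\dots$ with supremum $\eta$. Each set $\omega\setminus(A_{\xi_0}\cup\dots\cup A_{\xi_m})$ is infinite, because $A_{\xi_m}$ has infinite complement and contains the other sets up to finitely many points. So we can pick distinct points $p_m\in\omega\setminus(A_{\xi_0}\cup\dots\cup A_{\xi_m})$. Put $A_\eta=\omega\setminus\{p_m:m\in\omega\}$. Its complement is infinite, and $A_{\xi_m}\setminus A_\eta\subset\{p_0,\dots,p_{m-1}\}$, so $A_{\xi_m}\subset^*A_\eta$ for all $m$. If $\xi<\eta$, take $m$ with $\xi<\xi_m$: then $A_\xi\subset^*A_{\xi_m}\subset^*A_\eta$,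 and $A_\eta\setminus A_\xi$ is infinite because $A_{\xi_m}\setminus A_\xi$ is.

For $A\subset\omega$ the set $A^*=\overline A\setminus\omega$ (closure in $\beta\omega$) is clopen in $\beta\omega\setminus\omega$; moreover $A^*\subset B^*$ iff $A\subset^*B$. So the characteristic functions of the sets $A_\eta^*$ form a strictly increasing $\omega_1$-sequence in $C(\beta\omega\setminus\omega)$. The weight of $\beta\omega\setminus\omega$ is $2^\omega$, so Theorem 7 with $\lambda=\omega$ applies to every weight-preserving $F$. $\square$
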